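# Big pieces of intrinsic bilipschitz graphs in Rickman rugs

A Rickman rug is a bilipschitz copy of the parabolic plane inside the first Heisenberg group. Some rugs are especially tame: they are at the same time graphs of intrinsic Lipschitz functions over a vertical subgroup. The question of these notes comes from Tuomas Orponen, "Rickman rugs and intrinsic bilipschitz graphs", arXiv:2011.08168 (2020). Does every rug, in every ball centered on it, share with one of these tame rugs a set whose measure is a fixed proportion of that of the ball, with constants that depend only on the bilipschitz constant? The answer is yes. We begin with a family of rugs for which an argument in one variable decides the matter.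

## 1. Cylinders over bilipschitz plane curves

### 1.1 The group, the parabolic plane, rugs

Points of the Heisenberg group $\mathbb H=\mathbb R^3$ are written $(z,u)$ with $z=(x,y)\in\mathbb R^2$, $u\in\mathbb R$. With $z\wedge z'=xy'-yx'$ the product is
$$(z,u)\cdot(z',u')=\big(z+z',\,u+u'+\tfrac12 z\wedge z'\big).$$
The metric is the Korányi metric $d(p,q)=\|q^{-1}p\|$, $\|(z,u)\|=(|z|^4+16u^2)^{1/4}$. Other left-invariant homogeneous metrics (inducing the usual topology) are bilipschitz equivalent to it, so nothing is lost. We use constantly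
$$|z|\le\|(z,u)\|,\qquad |u|\le\tfrac14\|(z,u)\|^2,\qquad \|(z,u)\|\le|z|+2|u|^{1/2}.\tag{1.1}$$
The third coordinate of $(z,u)^{-1}(z',u')$ is $u'-u-\tfrac12z\wedge z'$; we call it the **vertical component**. The dilations $\delta_r(z,u)=(rz,r^2u)$ are automorphisms that multiply $d$ by $r$, and rotations of $z$ are isometric automorphisms.

The **parabolic plane** is $P=(\mathbb R^2,d_{\rm par})$ with $d_{\rm par}((x,t),(\xi,s))=\max\{|x-\xi|,|t-s|^{1/2}\}$; we also write $d$ for $d_{\rm par}$. Its balls are $B(p,r)=[x-r,x+r]\times[t-r^2,t+r^2]$ for $p=(x,t)$. We write $|A|$ for Lebesgue (outer) measure, so $|B(p,r)|=4r^3$.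

A **vertical subgroup** is $\mathbb W=\{(sa,sb,u):s,u\in\mathbb R\}$ with $(a,b)$ a unit vector; its complementary horizontal subgroup is $\mathbb V=\{(-sb,sa,0):s\in\mathbb R\}$. Since $\mathbb W$ is abelian, the distance in $\mathbb W$ of two points whose coordinates differ by $(\Delta s,\Delta u)$ is $(\Delta s^4+16\Delta u^2)^{1/4}$, so $\mathbb W$ is $17^{1/4}$-bilipschitz to $P$.

**Definition (rug).** A Rickman rug is $f(\mathbb W)$ with $f:\mathbb W\to\mathbb H$ bilipschitz. Equivalently, and this is our convention, an $L$-rug is $E=f(P)$ with $f:P\to\mathbb H$ satisfying $L^{-1}d(p,q)\le d(f(p),f(q))\le L\,d(p,q)$, $L\ge1$.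

**Horizontality.** Let $s\mapsto(z(s),u(s))$ be an $L$-Lipschitz curve in $\mathbb H$. By (1.1) the vertical component satisfies $|u(s+\epsilon)-u(s)-\frac12z(s)\wedge(z(s+\epsilon)-z(s))|\le\frac14L^2\epsilon^2$. Hence $u$ is locally Lipschitz and
$$u'=\tfrac12z\wedge z'\quad\text{a.e.}\tag{1.2}$$
For a rug write $f=(g,f_3)$ with $g=(f_1,f_2):P\to\mathbb R^2$. Each curve $x\mapsto f(x,t)$ is $L$-Lipschitz, so (1.2) applies to it, and $|g(p)-g(q)|\le L\,d(p,q)$.

**The basic example.** Let $\gamma:\mathbb R\to\mathbb R^2$ be $\ell$-bilipschitz and put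
$$f_\gamma(x,t)=\Big(\gamma(x),\ t+\tfrac12\int_0^x\gamma\wedge\gamma'\Big),\qquad E_\gamma=f_\gamma(P)=\gamma(\mathbb R)\times\mathbb R .$$
The vertical component of $f_\gamma(x_1,t_1)^{-1}f_\gamma(x_2,t_2)$ is $t_2-t_1+V$, where
$$V=\tfrac12\int_{x_1}^{x_2}(\gamma(s)-\gamma(x_1))\wedge\gamma'(s)\,ds,\qquad |V|\le\tfrac14\ell^2|x_2-x_1|^2.$$
With (1.1), $d\le\ell|\Delta x|+2(|\Delta t|+\frac14\ell^2\Delta x^2)^{1/2}$, and conversely $|\Delta x|\le\ell d$, $|\Delta t|\le\frac14d^2+\frac14\ell^2\Delta x^2\le\frac14(1+\ell^4)d^2$. So $E_\gamma$ is a rug whose constant depends only on $\ell$.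

### 1.2 Graphs over a vertical subgroup

After a rotation a given vertical subgroup is $\mathbb W=\{(x,0,u)\}$, and then $\mathbb V=\{(0,y,0)\}$. Put $X=x$, $Y=y$, $\tau=u-\frac12xy$. In the original coordinates $(X,0,\tau)\cdot(0,Y,0)=(X,Y,\tau+\frac12XY)$. So the unique factorization $p=\pi_{\mathbb W}(p)\pi_{\mathbb V}(p)$ reads $\pi_{\mathbb W}(p)=(X,\tau)$, $\pi_{\mathbb V}(p)=Y$. A direct computation gives, in $(X,Y,\tau)$-coordinates,
$$(X_0,Y_0,\tau_0)\cdot(X,Y,\tau)=(X_0+X,\;Y_0+Y,\;\tau_0+\tau-Y_0X).\tag{1.3}$$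
Two consequences will be used all the time. Left translations induce on $\mathbb W$, identified with the $(X,\tau)$-plane, area-preserving bijections. And
$$\pi_{\mathbb W}(p_1^{-1}p_2)=\big(X_2-X_1,\ \tau_2-\tau_1+Y_1(X_2-X_1)\big),\qquad \pi_{\mathbb V}(p_1^{-1}p_2)=Y_2-Y_1 .\tag{1.4}$$
We write $\mathcal L^2$ for Lebesgue (outer) measure on $\mathbb W$; $\delta_r$ multiplies it by $r^3$. Along a Lipschitz curve (1.2) becomes
$$\tau'=\tfrac12(XY'-YX')-\tfrac12(X'Y+XY')=-YX'\quad\text{a.e.}\tag{1.5}$$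

**Definition (graphs).** An intrinsic Lipschitz graph over $\mathbb W$ with constant $\alpha$ is $\Gamma=\{w\cdot\phi(w):w\in\mathbb W\}$, $\phi:\mathbb W\to\mathbb V$, such that $\|\pi_{\mathbb V}(p^{-1}q)\|\le\alpha\|\pi_{\mathbb W}(p^{-1}q)\|$ for all $p,q\in\Gamma$. An intrinsic bilipschitz graph is an intrinsic Lipschitz graph that is also a Rickman rug.

**Definition (big pieces).** A rug $E$ has big pieces of intrinsic bilipschitz graphs (with constants $\theta>0$, $C\ge1$) if for every $x\in E$ and $0<r<\operatorname{diam}E$ there is an intrinsic bilipschitz graph $\Gamma$ with intrinsic Lipschitz constant at most $C$, which is the image of a vertical subgroup under a $C$-bilipschitz map, and $\mathcal H^3(E\cap\Gamma\cap B(x,r))\ge\theta r^3$.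

It is known that rugs are Ahlfors $3$-regular, that is, $\mathcal H^3(E\cap B(x,r))$ is comparable to $r^3$, so the definition asks for a fixed proportion. Rugs are unbounded, so all $r>0$ are allowed.

Equation (1.5) tells us how to produce graphs: if $\tau$ is given as a function of $X$ along horizontal curves, then $Y=-\partial_X\tau$ is forced.

**Definition (the class $\mathcal T(M)$, $M\ge1$).** It consists of all $\tau:\mathbb R^2\to\mathbb R$, $(X,T)\mapsto\tau(X,T)$, such that $\tau(\cdot,T)\in C^1$ with $\partial_X\tau(\cdot,T)$ $M$-Lipschitz for every $T$, and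
$$M^{-1}(T_2-T_1)\le\tau(X,T_2)-\tau(X,T_1)\le M(T_2-T_1)\qquad(T_1<T_2).$$
Put $\Psi_\tau(X,T)=(X,-\partial_X\tau(X,T),\tau(X,T))$ in $(X,Y,\tau)$-coordinates and $\Gamma_\tau=\Psi_\tau(\mathbb R^2)$.

For example, $\tau=T-\frac m2X^2$ gives $Y=mX$ and $u=\tau+\frac12XY=T$: the graph is the vertical subgroup in direction $(1,m)$.

**Lemma 1.1.** If $\tau\in\mathcal T(M)$, then $\Gamma_\tau$ is an intrinsic Lipschitz graph over $\mathbb W$ with constant at most $C(M)$, and $\Psi_\tau:P\to\mathbb H$ is $C(M)$-bilipschitz. The family $\{\Gamma_\tau:\tau\in\mathcal T(M)\}$ is invariant under left translations and dilations. Moreover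
$$|\partial_X\tau(X,T)-\partial_X\tau(X,T')|\le2M|T-T'|^{1/2}.\tag{1.6}$$

*Proof.* For (1.6) let $T'<T$, $s=T-T'$, $H(X)=\tau(X,T)-\tau(X,T')\in[0,Ms]$; $H'$ is $2M$-Lipschitz. If $|H'(X_0)|=k$, then on an interval of length $k/(2M)$ with endpoint $X_0$ the derivative $H'$ has constant sign and $|H'(X)|\ge k-2M|X-X_0|$, so $H$ changes there by at least $k^2/(4M)$. Hence $k^2/(4M)\le Ms$.

Let $v_i=(X_i,T_i)$, $p_i=\Psi_\tau(v_i)$, $v'=(X_2,T_1)$, $\Delta X=X_2-X_1$ and so on, and $\mathfrak t=\tau(v_2)-\tau(v_1)+Y_1\Delta X$. By (1.4), $\pi_{\mathbb W}(p_1^{-1}p_2)=(\Delta X,\mathfrak t)$ and $\pi_{\mathbb V}(p_1^{-1}p_2)=\Delta Y$. The $u$-coordinate of $p_1^{-1}p_2$ is $\mathfrak t+\frac12\Delta X\Delta Y$, so $d(p_1,p_2)$ is comparable, with absolute constants, to $|\Delta X|+|\Delta Y|+|\mathfrak t|^{1/2}$. Since $Y_1=-\partial_X\tau(v_1)$, Taylor's formula gives $|\tau(v')-\tau(v_1)+Y_1\Delta X|\le\frac M2\Delta X^2$. Also $M^{-1}|\Delta T|\le|\tau(v_2)-\tau(v')|\le M|\Delta T|$,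 and by (1.6) $|\Delta Y|\le M|\Delta X|+2M|\Delta T|^{1/2}$. So $|\mathfrak t|\le\frac M2\Delta X^2+M|\Delta T|$, and $\Psi_\tau$ is Lipschitz. Conversely $|\Delta T|\le M(|\mathfrak t|+\frac M2\Delta X^2)$. This is the lower bilipschitz bound, and inserted into the bound for $|\Delta Y|$ it gives $|\Delta Y|\le C(|\Delta X|+|\mathfrak t|^{1/2})\le C\|\pi_{\mathbb W}(p_1^{-1}p_2)\|$. Each $\tau(X,\cdot)$ is an increasing bijection of $\mathbb R$, so $(X,T)\mapsto(X,\tau(X,T))$ is a bijection of $\mathbb R^2$ and $\Gamma_\tau$ is a graph over all of $\mathbb W$.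

By (1.3), the left translate of $\Gamma_\tau$ by $(X_0,Y_0,\tau_0)$ is $\Gamma_{\tilde\tau}$ with $\tilde\tau(X,T)=\tau_0+\tau(X-X_0,T)-Y_0(X-X_0)$, and $\delta_r\Gamma_\tau$ comes from $r^2\tau(X/r,T/r^2)$. Both functions lie in $\mathcal T(M)$. $\square$

**Lemma 1.2.** Let $f:P\to\mathbb H$ be $L$-bilipschitz. For $A\subset P$: $\mathcal L^2(\pi_{\mathbb W}(f(A)))\le4L^3|A|$, and $\mathcal H^3(f(A))\ge c|A|$ with $c=c(L)>0$.

*Proof.* If $q\in B(p,\rho)$, then $f(p)^{-1}f(q)$ has $|X|\le L\rho$ and $|\tau|\le|u|+\frac12|XY|\le L^2\rho^2$. By (1.3), $\mathcal L^2(\pi_{\mathbb W}f(B(p,\rho)))\le4L^3\rho^3$. Cover $A$ by countably many dyadic parabolic cubes $2^{-j}\times4^{-j}$ of total measure at most $|A|+\epsilon$. Such a cube has measure $8^{-j}$ and lies in $B(p,2^{-j})$ for any of its points $p$; sum. The second claim holds because $f^{-1}$ is $L$-Lipschitz and a set of $d_{\rm par}$-diameter $\rho$ has measure at most $\rho^3$. $\square$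

### 1.3 The theorem for cylinders

**Proposition 1.3.** If $\gamma$ is $\ell$-bilipschitz, then $E_\gamma$ has big pieces of intrinsic bilipschitz graphs with constants depending only on $\ell$.

*Proof.* Let $f=f_\gamma$ be $L$-bilipschitz, $f(p)\in E_\gamma$ with $p=(x_0,t_0)$, $r>0$, and $\varrho=r/L$. Rotate so that $\gamma(x_0+\varrho)-\gamma(x_0)$ is a positive multiple of $(1,0)$, and let $\gamma=(h,\gamma_2)$. Then $h(x_0+\varrho)-h(x_0)\ge\varrho/\ell$.

**Step 1: find a set on which $h$ increases at a definite rate.** On $I=[x_0,x_0+\varrho]$ put $k(x)=h(x)-\frac{x}{2\ell}$, $m(x)=\max_{[x_0,x]}k$, $F=\{x\in I:k(x)=m(x)\}$, a closed set. For $x<y$ in $F$ we have $k(y)\ge k(x)$, i.e. $h(y)-h(x)\ge\frac1{2\ell}(y-x)$. The function $m$ is nondecreasing and $\ell$-Lipschitz, and it is locally constant off $F$. Hence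
$$\frac{\varrho}{2\ell}\le k(x_0+\varrho)-k(x_0)\le m(x_0+\varrho)-m(x_0)=\int_Fm'\le\ell|F|,\qquad |F|\ge\frac{\varrho}{2\ell^2}.$$

**Step 2: build the graph.** On $h(F)$ define $\psi(h(x))=\gamma_2(x)$. As $|\gamma_2(x)-\gamma_2(y)|\le\ell|x-y|\le2\ell^2|h(x)-h(y)|$, $\psi$ is $2\ell^2$-Lipschitz and extends to $\mathbb R$ with the same constant. Then $\tau(X,T)=T-\int_0^X\psi$ is in $\mathcal T(2\ell^2)$, and $\Gamma_\tau$ consists of all points with $Y=\psi(X)$. So $f(F\times\mathbb R)\subset\Gamma_\tau$.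

**Step 3: count.** $F\times[t_0,t_0+\varrho^2]\subset B(p,\varrho)$ is mapped into $E_\gamma\cap\Gamma_\tau\cap B(f(p),r)$, and Lemma 1.2 bounds the $\mathcal H^3$-measure of the image below by $c\varrho^3/(2\ell^2)$. Lemma 1.1 controls the constants of $\Gamma_\tau$ (compose with the $17^{1/4}$-bilipschitz map $\mathbb W\to P$). $\square$

Two things made this easy. One plane curve served for all $t$ at once, and the second parameter $T$ of the graph was simply the parameter $t$ of the rug.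

## 2. From one curve to a family of curves

### 2.1 What is to be proved

In a general rug the plane curves $g(\cdot,t)$ change with $t$. Here are the statements.

**Theorem 1.** There are $\theta>0$, $C\ge1$ depending only on $L$ such that every $L$-Rickman rug has big pieces of intrinsic bilipschitz graphs with constants $\theta,C$.

**Theorem 2.** For $L\ge1$, $\delta\in(0,1)$ there are $N,M$ depending only on $L,\delta$ such that: if $f:P\to\mathbb H$ is $L$-bilipschitz, $\mathbb W$ is any vertical subgroup and $B=B(p,r)\subset P$, there are Borel sets $F_1,\dots,F_N\subset B$ and intrinsic bilipschitz graphs $\Gamma_1,\dots,\Gamma_N$ over $\mathbb W$ (of the form $\Gamma_\tau$, $\tau\in\mathcal T(M)$, after the rotation) with $f(F_j)\subset\Gamma_j$ and $\mathcal L^2\big(\pi_{\mathbb W}(f(B\setminus\bigcup_jF_j))\big)\le\delta r^3$.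

**Theorem 3.** Let $E$ be an $L$-rug, $x\in E$, $r>0$, $\mathbb W$ vertical. (i) If $\mathcal L^2(\pi_{\mathbb W}(E\cap B(x,r)))\ge\vartheta r^3$, $\vartheta>0$, there is an intrinsic bilipschitz graph $\Gamma$ over $\mathbb W$, with constants depending only on $L,\vartheta$, with $\mathcal H^3(E\cap\Gamma\cap B(x,r))\ge\theta(L,\vartheta)r^3$, where $\theta(L,\vartheta)>0$. (ii) Conversely, if $\Gamma$ is an intrinsic Lipschitz graph over $\mathbb W$ with constant $\alpha$ and $\mathcal H^3(E\cap\Gamma\cap B(x,r))\ge\theta r^3$, then $\mathcal L^2(\pi_{\mathbb W}(E\cap B(x,r)))\ge c(\alpha)\theta r^3$, where $c(\alpha)>0$.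

In Theorem 2 the leftover is measured through its projection. This is natural: if the rug is the vertical subgroup in direction $(0,1)$ and $\mathbb W=\{(x,0,u)\}$, then $X=0$ on the rug, the projection is null, and nothing needs to be covered.

Throughout, $\mathbb W=\{(x,0,u)\}$ once a rotation has been made, we write $f(p)=(X_f(p),Y_f(p),\tau_f(p))$ in $(X,Y,\tau)$-coordinates, $X_p,Y_p,\tau_p$ for the values at $p$, and $p=(x_p,t_p)$.

### 2.2 Slice by slice, and where it stops

The first idea is to repeat Step 1 of Proposition 1.3 in each slice $t=\text{const}$. It yields sets $F_t$ with $|X_f(x,t)-X_f(x',t)|\ge c|x-x'|$ for $x,x'\in F_t$. For $f(\bigcup_tF_t\times\{t\})$ to lie in one intrinsic Lipschitz graph we need, by (1.4),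
$$|Y_q-Y_p|\le\alpha\,\|(X_q-X_p,0,\mathfrak t)\|,\qquad\mathfrak t=\tau_q-\tau_p+Y_p(X_q-X_p).$$
In one slice this is fine, as $|Y_q-Y_p|\le L|x_q-x_p|\le C|X_q-X_p|$. For $p,q$ in different slices, the bilipschitz condition only says that $|\Delta X|+|\Delta Y|+|\mathfrak t|^{1/2}$ is at least a multiple of $|t_p-t_q|^{1/2}$, and the whole left side may sit in $\Delta Y$. For instance $a=0$ and $b=(0,\sqrt s,0)$ have $d(a,b)=\sqrt s$, so $(0,0)\mapsto a$, $(0,s)\mapsto b$ is isometric on this pair. But $a,b$ have the same projection to $\mathbb W$, and no graph over $\mathbb W$ contains both. The information about different slices must come from elsewhere.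

### 2.3 Long straight curves cannot be displaced sideways

Consider two horizontal curves over parallel lines, $\gamma_1(x)=(x,0)$ with $u_1=0$, and $\gamma_2(x)=(x,\delta)$. By (1.2), $u_2'=\frac12\gamma_2\wedge\gamma_2'=-\frac\delta2$. The vertical component between them at parameter $x$ is $u_2(x)-\frac12\gamma_1\wedge\gamma_2=u_2(0)-\delta x$. If the curves stay at distance at most $L\sqrt s$ for $|x|\le A\sqrt s$, then by (1.1) $2A\sqrt s\,|\delta|\le2\cdot\frac14L^2s$, that is $|\delta|\le\frac{L^2}{4A}\sqrt s$. So if two curves of the rug are nearly straight over a length much larger than their distance, horizontality forces the sideways displacement to be negligible; what remains is displacement along the curves and in the vertical direction. Moreover Lipschitz curves are nearly straight at most scales. We now make both statements quantitative.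

## 3. Scales at which the curves are nearly straight

Let $r_i=2^{-i}$, $i\in\mathbb Z$.

**Definition (flat pair).** For $a\in\mathbb N$, $\eta\in(0,1)$, a pair $(p,i)$, $p=(x_0,t_0)\in P$, is $(a,\eta)$-flat if for every $t$ with $|t-t_0|\le r_i^2$ there is an affine $\ell_t:\mathbb R\to\mathbb R^2$ with $|g(x,t)-\ell_t(x)|\le\eta r_i$ for $|x-x_0|\le2^ar_i$.

For the cylinder over a straight line all pairs are flat. For the zigzag $\gamma(x)=(x,\operatorname{dist}(x,2\mathbb Z))$, which is $\sqrt2$-bilipschitz, no pair $(p,0)$ is $(a,\eta)$-flat if $a\ge1$, $\eta<\frac12$: the interval $|x-x_0|\le2^a$ contains three consecutive integers, where the second coordinate has second difference $\pm2$, while a function within $\eta$ of an affine one has second difference at most $4\eta<2$. So it can happen that every point has a bad scale, although this rug is even a graph.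

The set $\{p:(p,i)\text{ is flat}\}$ is closed. Indeed let $p_n=(x_n,t_n)\to p=(x_0,t_0)$ with $(p_n,i)$ flat, and $|t-t_0|\le r_i^2$. Put $t^n=t+t_n-t_0$ and let $\ell^n$ be affine with $|g(\cdot,t^n)-\ell^n|\le\eta r_i$ on $|x-x_n|\le2^ar_i$. The $\ell^n$ have bounded coefficients, so a subsequence converges to some $\ell$, and $|g(x,t)-\ell(x)|\le\eta r_i$ for $|x-x_0|<2^ar_i$, hence for $|x-x_0|\le2^ar_i$ by continuity.

**Lemma 3.1 (one curve).** Let $k:\mathbb R\to\mathbb R^2$ be $L$-Lipschitz, $b\in\mathbb N$, $\eta'\in(0,1)$, $I_i(x)=[x-2^{b-i-1},x+2^{b-i-1}]$. Call an interval $I$ bad if no affine $\ell$ has $\sup_I|k-\ell|\le\eta'|I|$. Then $\sum_{i\ge0}|\{x\in[-2,2]:I_i(x)\text{ bad}\}|\le C(L,b,\eta')$.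

*Proof.* The sets $\{x:I_i(x)\text{ bad}\}$ are open, by the same compactness argument.

**Step 1: badness costs energy of martingale differences.** For $\theta\in[0,2^b)$ let $D_i^\theta$, $i\ge0$, be the intervals $\theta+2^{b-i}[m,m+1)$, $m\in\mathbb Z$, nested in $i$, and let $E_i$ be averaging over $D_i^\theta$. Fix $n$ with $2^{-n}\le\eta'/(4L)$. Let $I\in D_i^\theta$ be bad and let $\ell$ interpolate $k$ at the endpoints of $I$. There is $y\in I$ with $|k-\ell|(y)>\eta'|I|$. Since $k-\ell$ is $2L$-Lipschitz, some endpoint $y'$ of an $n$-th generation descendant of $I$ has $|k-\ell|(y')\ge\eta'|I|/2$. On $I$ we have $\ell'=E_ik'$, and $y'$ is an endpoint of generation $i+n$, so $(k-\ell)(y')=\int_{\min I}^{y'}(E_{i+n}k'-E_ik')$. By the Cauchy–Schwarz inequality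
$$\tfrac14\eta'^2|I|\le\int_I|E_{i+n}k'-E_ik'|^2=\sum_{l=i}^{i+n-1}\int_I|E_{l+1}k'-E_lk'|^2,$$
the equality by orthogonality of martingale differences.

**Step 2: sum.** Let $J'$ be the union of the intervals of $D_0^\theta$ that meet $[-2,2]$. Sum over $i\ge0$ and over all bad $I\subset J'$; each $l$ occurs for at most $n$ values of $i$. Hence
$$\sum_{I\text{ bad}}|I|\le4n\eta'^{-2}\sum_{l\ge0}\int_{J'}|E_{l+1}k'-E_lk'|^2\le4n\eta'^{-2}\int_{J'}|k'|^2\le4n\eta'^{-2}L^2(4+2^{b+1}).$$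

**Step 3: pass from grid intervals to all centers.** Integrate in $\theta\in[0,2^b)$. Each $x$ is the center of an interval of $D_i^\theta$ for exactly $2^i$ pairs $(\theta,m)$, and if $x\in[-2,2]$ this interval lies in $J'$. So the left side becomes at least $\sum_i2^{b-i}2^i|\{x\in[-2,2]:I_i(x)\text{ bad}\}|$, and the right side is multiplied by $2^b$. $\square$

For $K\ge1$ and $p\in P$ set
$$J^s(p)=\{i\ge0:(p,i)\text{ not flat}\},\qquad J^w(p)=\{i\ge0:\exists q,\ d(p,q)\le Kr_i,\ (q,i)\text{ not flat}\}.$$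
The sets $\{p:i\in J^s(p)\}$ and $\{p:i\in J^w(p)\}$ are open (if $q$ witnesses $i\in J^w(p)$, then $q+v$ witnesses $i\in J^w(p+v)$ for small $v$). Clearly $J^s\subset J^w$ and
$$i\in J^s(p),\ d(p,q)\le Kr_i\ \Longrightarrow\ i\in J^w(q).\tag{3.1}$$

**Lemma 3.2 (the family).** With $B_0=B(0,1)=[-1,1]^2$: $\sum_{i\ge0}|\{p\in B_0:i\in J^w(p)\}|\le C(L,a,\eta,K)$.

*Proof.* Let $i\in J^w(p)$, with witness $q=(x_1,t_1)$, and let $t$, $|t-t_1|\le r_i^2$, be such that $g(\cdot,t)$ is not within $\eta r_i$ of an affine map on $[x_1-2^ar_i,x_1+2^ar_i]$. Let $c=\eta^2/(4L^2)$ and choose $b$ with $2^{b-1}\ge2^a+K+1$. If $|t'-t|\le cr_i^2$, then $|g(x,t)-g(x,t')|\le\eta r_i/2$ for all $x$. For $|x-x_p|\le r_i$ the interval $I_i(x)$, of length $2^br_i$, contains $[x_1-2^ar_i,x_1+2^ar_i]$, so it is bad for $g(\cdot,t')$ with $\eta'=\eta2^{-b-1}$. Let $Z_i$ be the (open) set of $(x,t')$ such that $I_i(x)$ is bad for $g(\cdot,t')$, and $Q_p=[x_p-r_i,x_p+r_i]\times[t_p-(K^2+2)r_i^2,t_p+(K^2+2)r_i^2]$.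 We have found $|Z_i\cap Q_p|\ge4cr_i^3$. Integrating over $p$, by Fubini,
$$4cr_i^3\,|\{p\in B_0:i\in J^w(p)\}|\le4(K^2+2)r_i^3\,|Z_i\cap([-2,2]\times[-K^2-3,K^2+3])|.$$
Divide by $r_i^3$, sum over $i$ and apply Lemma 3.1 to $g(\cdot,t')$ for each $t'$. $\square$

## 4. What a rug looks like at a flat pair

For a unit vector $e$ put $e^\perp=(-e_2,e_1)$, so $z\cdot e^\perp=e\wedge z$.

**Lemma 4.1.** There are $c_1\in(0,1)$, $M_0\ge1$ depending only on $L$, and for each $\varepsilon\in(0,1)$ numbers $a,\eta$ depending on $L,\varepsilon$, such that if $(p_0,i)$ is $(a,\eta)$-flat, $p_0=(x_0,t_0)$, $r=r_i$, then there are a unit vector $e$ with $e_1\ge0$, $\beta\in\mathbb R$ with $|\beta|\ge c_1$, and a monotone, piecewise linear (finitely many pieces) $M_0$-bilipschitz $G:\mathbb R\to\mathbb R$ with $G(0)=0$, such that for $(x,t)\in B(p_0,r)$, writing $f(p_0)^{-1}f(x,t)=(z,u)$,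
$$|z\cdot e^\perp|\le\varepsilon r,\qquad|g(x,t)-g(x_0,t)-\beta(x-x_0)e|\le\varepsilon r,\qquad|u-G(t-t_0)|\le\varepsilon r^2.\tag{4.1}$$

*Proof.* By translations and dilations we may take $p_0=0$, $f(0)=0$, $r=1$. Replacing $(e,\beta)$ by $(-e,-\beta)$ does not affect the claims, so $e_1\ge0$ can be imposed at the end. Let $A=2^a$ and $\nu=A^{-1}+\eta$, assumed small in terms of $L$; $C$ and $O(\cdot)$ depend only on $L$. Let $C_*=2L(2L+2)\le A$ and $\eta\le\frac12$. For $|t|\le1$ write $\ell_t(x)=a_t+b_tx$, $h_t=g(\cdot,t)-\ell_t$, so $|h_t|\le\eta$ on $[-A,A]$. Since $2A|b_t|\le2AL+2\eta$, $|b_t|\le2L$ and $h_t$ is $3L$-Lipschitz.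

**Step 1: along one curve the vertical component is small.** For $|x|,|x'|\le C_*$, $|t|\le1$, let $V$ be the vertical component of $f(x,t)^{-1}f(x',t)$. By horizontality of $s\mapsto f(x,t)^{-1}f(s,t)$, $V=\frac12\int_x^{x'}\zeta\wedge\zeta'\,ds$ with $\zeta=b_t(s-x)+h_t(s)-h_t(x)$, and
$$\zeta\wedge\zeta'=(s-x)\,b_t\wedge h_t'+(h_t-h_t(x))\wedge b_t+(h_t-h_t(x))\wedge h_t'.$$
The first term integrates to $(x'-x)b_t\wedge h_t(x')-\int_x^{x'}b_t\wedge h_t=O(\eta)$; the other two are $O(\eta)$ pointwise on an interval of length at most $2C_*$. So $V=O(\eta)$.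

**Step 2: the curves move.** By Step 1 and (1.1), $1/L\le d(f(0,t),f(1,t))\le|b_t|+2\eta+C\sqrt\eta$, so $|b_t|\ge1/(2L)$.

**Step 3: the lines are almost parallel.** For $|t|\le1$, $|x|\le A$: $|\ell_t(x)-\ell_0(x)|\le|g(x,t)-g(x,0)|+2\eta\le L+2\eta\le2L$. Comparing $x=\pm A$, $|b_t-b_0|\le2L/A$.

**Step 4: sideways displacement is small.** This is the computation of Section 2.3 with errors. Let $\gamma_1=g(\cdot,0)$, $\gamma_2=g(\cdot,t)$, $D=\gamma_2-\gamma_1$, and let $w(x)=f_3(x,t)-f_3(x,0)-\frac12\gamma_1\wedge\gamma_2$ be the vertical component of $f(x,0)^{-1}f(x,t)$; so $|w|\le L^2/4$. By horizontality, a.e.,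
$$w'=\tfrac12\gamma_2\wedge\gamma_2'-\tfrac12\gamma_1\wedge\gamma_1'-\tfrac12\gamma_1'\wedge\gamma_2-\tfrac12\gamma_1\wedge\gamma_2'=\tfrac12D\wedge(\gamma_1'+\gamma_2').$$
So $\big|\int_{-A}^AD\wedge(\gamma_1'+\gamma_2')\big|\le L^2$. Write $D=\alpha_t+\tilde bx+k$ with $\alpha_t=a_t-a_0$, $\tilde b=b_t-b_0$, $k=h_t-h_0$, $|k|\le2\eta$, and $\gamma_1'+\gamma_2'=(b_0+b_t)+m'$ with $m=h_0+h_t$, $|m|\le2\eta$, $|m'|\le6L$. As $\int_{-A}^Ax\,dx=0$,
$$\int_{-A}^AD\wedge(b_0+b_t)=2A\,\alpha_t\wedge(b_0+b_t)+O(\eta A).$$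
Next, integrating by parts,
$$\int_{-A}^A(\alpha_t+\tilde bx)\wedge m'=\big[(\alpha_t+\tilde bx)\wedge m\big]_{-A}^A-\int_{-A}^A\tilde b\wedge m=O(\eta),$$
since $|\alpha_t+\tilde bx|=|\ell_t-\ell_0|\le2L$ and $|\tilde b|A\le2L$ by Step 3. Finally $|\int k\wedge m'|\le24L\eta A$. Dividing by $2A$, $|\alpha_t\wedge(b_0+b_t)|\le C\nu$. Since $|\alpha_t|\le2L$, Step 3 gives $|\alpha_t\wedge b_0|\le C\nu$.

Let $e=b_0/|b_0|$, $\beta=|b_0|\ge c_1:=1/(2L)$. As $a_0=g(0)-h_0(0)=O(\eta)$, for $|x|\le C_*$, $|t|\le1$: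
$$g(x,t)=\alpha_t+\beta xe+O(\nu),\qquad g(x,t)\cdot e^\perp=O(\nu).\tag{4.2}$$
This gives the first two claims of (4.1) once $C\nu\le\varepsilon$.

**Step 5: $f_3$ depends almost only on $t$.** Let $G_0(t)=f_3(0,t)$. By Step 1 and (4.2), for $|x|\le C_*$, $|t|\le1$,
$$f_3(x,t)=G_0(t)+O(\eta)+\tfrac12g(0,t)\wedge g(x,t)=G_0(t)+O(\nu),$$
because both vectors in the wedge are $O(1)$ with $e^\perp$-component $O(\nu)$.

**Step 6: $G_0$ is bilipschitz up to $O(\nu)$.** Let $t,t'\in[-1,1]$, $s=|t-t'|$. We slide along the curve at height $t'$ to cancel the displacement along $e$. Put $x=(\alpha_t-\alpha_{t'})\cdot e/\beta$. As $|\alpha_t-\alpha_{t'}|=|a_t-a_{t'}|\le L\sqrt s+2\eta$, $|x|\le2L(L\sqrt s+2\eta)\le C_*$. By (4.2), $g(x,t')-g(0,t)=O(\nu)$: the $e$-components cancel up to $O(\nu)$ and the $e^\perp$-components are $O(\nu)$. By Step 5 and (4.2) the vertical component of $f(0,t)^{-1}f(x,t')$ is $G_0(t')-G_0(t)+O(\nu)$. Now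
$$L^{-1}\sqrt s\le d(f(0,t),f(x,t'))\le L\max\{|x|,\sqrt s\}\le C(\sqrt s+\eta).$$
By (1.1) the left inequality gives $s\le C|G_0(t')-G_0(t)|+C\nu$ and the right one gives $|G_0(t')-G_0(t)|\le Cs+C\nu$. So for some $C_2=C_2(L)\ge1$
$$s/C_2-C_2\nu\le|G_0(t')-G_0(t)|\le C_2s+C_2\nu.$$

**Step 7: replace $G_0$ by a monotone $G$.** Choose $n\in\mathbb N$ with $\omega=1/n\in[4C_2^2\nu,8C_2^2\nu]$, possible when $8C_2^2\nu\le1$. If $|t-t'|\ge\omega$, then $C_2\nu\le|t-t'|/(4C_2)$, so $|t-t'|/(2C_2)\le|G_0(t')-G_0(t)|\le2C_2|t-t'|$. The set $\{t,t'\in[-1,1]:t'-t\ge\omega\}$ is connected and $G_0$ is continuous, so $G_0(t')-G_0(t)$ has constant sign there. Let $G$ interpolate $G_0$ linearly between the nodes $j\omega$, $|j|\le n$, extended with slope $\pm1$ of the same sign. It is monotone, $2C_2$-bilipschitz, and $G(0)=f_3(0,0)=0$. On $[-1,1]$, comparing with the nearest node, $|G-G_0|\le2C_2\omega+C_2\omega+C_2\nu\le C\nu$. With Step 5 the third claim follows once $C\nu\le\varepsilon$.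 Put $M_0=2C_2$ and choose $a,\eta$ such that $\nu$ is small enough in terms of $L,\varepsilon$. $\square$

From now on **$\varepsilon$-flat** means $(a(\varepsilon),\eta(\varepsilon))$-flat. For each $\varepsilon$-flat $(p,i)$ we fix data $e=e_{p,i}$, $\beta=\beta_{p,i}$, $G_{p,i}$ as in Lemma 4.1, and let $\sigma_{p,i}=+1$ if $G_{p,i}$ is increasing, $-1$ otherwise.

**Lemma 4.2 (local form over $\mathbb W$).** Let $\kappa\in(0,1)$, let $(p,i)$ be $\varepsilon$-flat with $e_1>\kappa$ for $e=e_{p,i}$, and put $m_{p,i}=e_2/e_1$, so $|m_{p,i}|\le1/\kappa$. Let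
$$S_{p,i}(X,t)=\tau_p-Y_p(X-X_p)-\tfrac12m_{p,i}(X-X_p)^2+G_{p,i}(t-t_p).$$
Then for $(x,t)\in B(p,r_i)$, with $C=C(L,\kappa)$,
$$|\tau_f(x,t)-S_{p,i}(X_f(x,t),t)|\le C\varepsilon r_i^2,\tag{4.3}$$
$$|X_f(x,t)-X_f(x_p,t)-\beta e_1(x-x_p)|\le\varepsilon r_i,\qquad|\beta e_1|\ge c_1\kappa.\tag{4.4}$$

*Proof.* Write $f(p)^{-1}f(x,t)=((\xi,\upsilon),u)$, $r=r_i$. Then $\xi=X_f(x,t)-X_p$, $|\xi|\le Lr$, and $|\upsilon-m_{p,i}\xi|=|z\cdot e^\perp|/e_1\le\varepsilon r/\kappa$. By (1.4) $\tau_f(x,t)-\tau_p+Y_p\xi=u-\frac12\xi\upsilon$, and $u=G_{p,i}(t-t_p)+O(\varepsilon r^2)$, $\xi\upsilon=m_{p,i}\xi^2+O(\varepsilon r^2)$. This is (4.3). The first coordinate of the second inequality in (4.1) is (4.4). $\square$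

### 4.1 If all pairs were flat

To see what the local form is worth, suppose that every pair $(p,i)$, $p\in P$, $i\in\mathbb Z$, is $\varepsilon$-flat with $(e_{p,i})_1>\kappa$, where $\varepsilon$ is small in terms of $L,\kappa$. Then $f(P)=\Gamma_\tau$ for some $\tau\in\mathcal T(M)$, $M=M(L,\kappa)$.

Indeed, let $x\ne x'$, $d=|x-x'|$, $d\le r_i<2d$. By (4.4) at $p=(x',t)$, $|X_f(x,t)-X_f(x',t)|\ge c_1\kappa d-2\varepsilon d\ge\frac12c_1\kappa d$. So each $X_f(\cdot,t)$ is a bilipschitz homeomorphism of $\mathbb R$. Let $\tau_0(X,t)$, $Y_0(X,t)$ be the $\tau$- and $Y$-coordinates of the point of $f(\mathbb R\times\{t\})$ with first coordinate $X$. Changing variables in (1.5), $\tau_0(X_2,t)-\tau_0(X_1,t)=-\int_{X_1}^{X_2}Y_0(X,t)\,dX$, and $Y_0(\cdot,t)$ is $C$-Lipschitz. So $\tau_0(\cdot,t)\in C^1$ and $\partial_X\tau_0=-Y_0$. Now let $t\ne t'$, $s=|t-t'|$, and let $p=(x,t)$, $q=(x',t')$ have $X_p=X_q$. Then $\frac12c_1\kappa|x-x'|\le|X_f(x',t')-X_f(x,t')|=|X_f(x,t)-X_f(x,t')|\le L\sqrt s$,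 so $q\in B(p,r_i)$ for some $r_i\le C\sqrt s$. By (4.3), $|\tau_q-\tau_p-G_{p,i}(t'-t)|\le C\varepsilon s$, so for small $\varepsilon$
$$\tfrac1{2M_0}s\le|\tau_0(X,t')-\tau_0(X,t)|\le2M_0s.$$
Hence $\tau_0(X,\cdot)$ is continuous and injective, so monotone, and for fixed $t<t'$ the difference is continuous and nonzero in $X$, so the sense of monotonicity is the same sign $\sigma$ for all $X$. Then $\tau(X,T)=\tau_0(X,\sigma T)$ is as claimed.

In general three things fail. Some scales are not flat; by the zigzag, it may be that no point sees only flat scales. Some flat pairs have $e_1\le\kappa$. And the choice $T=\sigma t$ used one sign $\sigma$ for all scales; across a non-flat scale nothing above ties the sign at finer scales to the sign at coarser ones. The steep pairs will be discarded (Section 6), the bad scales will be kept away from the distances between the points that we select (Section 6), and the second coordinate of the graph will be relabeled so as to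 absorb sign changes (Section 7). First we settle the choice of $\mathbb W$ in Theorem 1.

## 5. A vertical projection of definite area

**Lemma 5.1.** There is $c_2=c_2(L)>0$ such that for every ball $B(p,r)\subset P$ there is a vertical subgroup $\mathbb W$ with $\mathcal L^2(\pi_{\mathbb W}(f(B(p,r))))\ge c_2r^3$.

*Proof.* **Step 1: find a flat pair at a bounded scale.** Normalize $B(p,r)$ to $B(0,2)$ and let $\varepsilon_1=\varepsilon_1(L)$ be small. By Lemma 3.2 with $K=1$, $\sum_{i\ge0}|\{q\in B_0:(q,i)\text{ not }\varepsilon_1\text{-flat}\}|\le C(L)$. As $|B_0|=4$, for some $0\le i\le i_0(L)$ there is $q\in B_0$ with $(q,i)$ $\varepsilon_1$-flat, and $B(q,r_i)\subset B(0,2)$. Renormalize to $q=0$, $r_i=1$, $f(0)=0$, and rotate so that $e=(1,0)$; take $\mathbb W=\{(x,0,u)\}$. By (1.3) this changes areas only by the factor $r_i^3\ge8^{-i_0}$.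

**Step 2: compare $\pi_{\mathbb W}\circ f$ with a homeomorphism.** For $|x|,|t|\le1$ we have $|f_2|\le\varepsilon_1$ and $|f_1|\le L$. So $\tilde F:=\pi_{\mathbb W}\circ f=(f_1,f_3-\frac12f_1f_2)$ differs by $O(\varepsilon_1)$ from $\Psi(x,t)=(f_1(0,t)+\beta x,G(t))$, a homeomorphism of $\mathbb R^2$ with $|f_1(0,t)|\le L|t|^{1/2}$. Let $t_1=(c_1/2L)^2\le1$, $R=[-1,1]\times[-t_1,t_1]$ and $\Psi_\theta=(1-\theta)\Psi+\theta\tilde F$, $\theta\in[0,1]$. If $|x|=1$, $|t|\le t_1$, the first coordinate of $\Psi_\theta$ has modulus at least $c_1-\frac{c_1}2-O(\varepsilon_1)\ge\frac{c_1}4$. If $|t|=t_1$, $|x|\le1$, the second has modulus at least $t_1/M_0-O(\varepsilon_1)\ge t_1/(2M_0)$. So no point $v$ of $V=(-\frac{c_1}8,\frac{c_1}8)\times(-\frac{t_1}{4M_0},\frac{t_1}{4M_0})$ lies in $\Psi_\theta(\partial R)$.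

**Step 3: degree.** Each $v\in V$ lies in $\Psi(\operatorname{int}R)$: $t=G^{-1}(v_2)$ has $|t|\le t_1/4$, and $x=(v_1-f_1(0,t))/\beta$ has $|x|\le(\frac{c_1}8+\frac{c_1}2)/c_1<1$. By homotopy invariance of the Brouwer degree, $\deg(\tilde F,\operatorname{int}R,v)=\deg(\Psi,\operatorname{int}R,v)=\pm1$. So $V\subset\tilde F(R)$, and $V$ has area $c(L)>0$. $\square$

## 6. Selecting sets whose mutual distances see only flat scales

Fix $\mathbb W=\{(x,0,u)\}$. Given $\kappa\in(0,1)$, $\varepsilon\in(0,\kappa]$, $h\in\mathbb N$ and $H=2^h$, consider the following two properties of a set $F\subset P$.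

* **(P)** For distinct $p,q\in F$ and $i\ge0$ with $H^{-3}\le r_i/d(p,q)\le H^3$, the pair $(p,i)$ is $\varepsilon$-flat.
* **(N)** If $p\in F$, $i\ge0$ and $(p,i)$ is $\varepsilon$-flat, then $(e_{p,i})_1>\kappa$.

Property (P) does not say that all scales are flat, only those comparable to a distance realized in $F$.

**Proposition 6.1.** For $L\ge1$, $\delta\in(0,1)$ there is $\kappa=\kappa(L,\delta)\in(0,1)$ such that for every $\varepsilon\in(0,\kappa]$ and $h\in\mathbb N$ there is $N=N(L,\delta,\varepsilon,h)$ with the following property. For every $L$-bilipschitz $f:P\to\mathbb H$ there are Borel sets $F_1,\dots,F_N\subset B_0$ of diameter at most $H^{-4}$, each with (P) and (N), with $\mathcal L^2(\pi_{\mathbb W}f(B_0\setminus\bigcup_jF_j))\le\delta$.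

*Proof.* Let $k=3h$, $K=2^k=H^3$; $J^s,J^w$ refer to $\varepsilon$-flatness and this $K$.

**Step 1: steep pairs have small projection.** Let $S$ be the set of $p\in B_0$ for which there is $i\ge0$ with $(p,i)$ $\varepsilon$-flat and $(e_{p,i})_1\le\kappa$; choose such an $i=i(p)$. Let $q\in B(p,r)$, $r=r_{i(p)}$, $f(p)^{-1}f(q)=(z,u)$. Then $|z_1|\le|z\cdot e|e_1+|z\cdot e^\perp|\le(L\kappa+\varepsilon)r\le2L\kappa r$, and the $\tau$-coordinate has modulus at most $L^2r^2$. By (1.3), $\mathcal L^2(\pi_{\mathbb W}f(B(p,r)))\le8L^3\kappa r^3$. The $5r$-covering lemma gives $p_j\in S$, $\rho_j=r_{i(p_j)}\le1$, with the balls $B(p_j,\rho_j/10)$ disjoint and $S\subset\bigcup B(p_j,\rho_j/2)\subset U:=\bigcup\operatorname{int}B(p_j,\rho_j)$. As $\sum4(\rho_j/10)^3\le|[-2,2]^2|=16$, we get $\sum\rho_j^3\le4000$ and $\mathcal L^2(\pi_{\mathbb W}f(U))\le8L^3\kappa\cdot4000\le\delta/3$ for a suitable $\kappa=\kappa(L,\delta)$. Only $\varepsilon\le\kappa$ was used.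

**Step 2: most points have few bad scales.** By Lemma 3.2, Chebyshev's inequality and Lemma 1.2 there is $N_0$ such that $\{p\in B_0:\#J^w(p)>N_0\}$ has image under $\pi_{\mathbb W}\circ f$ of measure at most $\delta/3$. Let $F^1=B_0\setminus(U\cup\{\#J^w>N_0\})$. It is Borel, since $U$ is open and $\#J^w$ is a sum of indicators of open sets. Since $S\subset U$, $F^1$ has (N).

**Step 3: a random selection.** The aim is that two selected points at distance comparable to a bad scale are impossible. Choose $s_0$ with $4K2^{-s_0}N_0\le\frac12$ and $2^{s_0}\ge K$, and $n_1>s_0+k$. Let $v$ be uniform in $[0,2^{s_0})\times[0,4^{s_0})$ and consider the half-open parabolic dyadic cubes ($2^{-j}\times4^{-j}$) of generations $j\ge-s_0$, translated by $v$; $Q_j(p)$ is the cube of generation $j$ containing $p$. Independently, let $(\omega_j)_{j\ge-s_0}$ be i.i.d., uniform among the $8^{n_1}$ positions of generation $j+n_1$ descendants in a cube of generation $j$. Let $F^{v,\omega}$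 be the set of $p\in F^1$ such that for every $i\in J^w(p)$:

1. $B(p,Kr_i)\subset Q_{i-s_0}(p)$;
2. $p$ lies in the descendant of $Q_{i-s_0}(p)$ of generation $i-s_0+n_1$ at position $\omega_{i-s_0}$.

The position of $p$ inside $Q_{i-s_0}(p)$ is a Borel function of $(p,v)$, so for each $i$ the set of $(p,v,\omega)$ with 1 and 2 is Borel. Hence $\{(p,v,\omega):p\in F^{v,\omega}\}$, the intersection of $\{p\in F^1\}$ with the countably many sets $\{i\notin J^w(p)\}\cup\{\text{1 and 2 hold for }i\}$, is Borel, and Fubini's theorem may be used.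

**Step 4: every point is selected with definite probability.** Fix $p\in F^1$, $i\in J^w(p)$. The position of $p$ in $Q_{i-s_0}(p)$ is uniformly distributed, and the sides of this cube are $2^{s_0}r_i$ and $4^{s_0}r_i^2$. So 1 fails with probability at most $2K2^{-s_0}+2K^24^{-s_0}\le4K2^{-s_0}$. As $\#J^w(p)\le N_0$, 1 holds for all $i\in J^w(p)$ with probability at least $\frac12$. Given $v$, the conditions 2 for the different $i\in J^w(p)$ are independent, each of probability $8^{-n_1}$. Hence $\mathbb P(p\in F^{v,\omega})\ge q_0:=\frac12 8^{-n_1N_0}$. For $m$ independent samples, the expected measure of $F^1\setminus\bigcup_{l\le m}F^{v_l,\omega_l}$ is at most $(1-q_0)^m|F^1|\le4(1-q_0)^m$. Fix $m$ with $4L^3\cdot4(1-q_0)^m\le\delta/3$ and samples that achieve at most this mean. Partition each $F^{v_l,\omega_l}$ into a number (depending on $H$) of Borel pieces of diameter at most $H^{-4}$; call all pieces $F_1,\dots,F_N$. By Steps 1, 2 and Lemma 1.2 the leftover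 projects to measure at most $\delta$.

**Step 5: (P) holds.** Let $p\ne q$ in $F_j\subset F^{v,\omega}$, $i\ge0$, $2^{-k}\le r_i/d(p,q)\le2^k$, and suppose $(p,i)$ is not $\varepsilon$-flat. Then $i\in J^s(p)\subset J^w(p)$ and $d(p,q)\le Kr_i$, so $i\in J^w(q)$ by (3.1). By 1, $q\in Q_{i-s_0}(p)$, and by 2 for both $p$ and $q$ they lie in the same cube of generation $i-s_0+n_1$. So $d(p,q)\le2^{s_0-n_1}r_i<2^{-k}r_i$, a contradiction. As $2^k=H^3$, this is (P). $\square$

## 7. From a selected set to a graph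

**Proposition 7.1.** Given $L$ and $\kappa\in(0,1)$ there are $\varepsilon\in(0,\kappa]$, $h\in\mathbb N$, $M,\Lambda_0\ge1$ depending only on $L,\kappa$ such that, with $H=2^h$, the following holds. Let $F\subset P$ be finite, $\#F\ge2$, $\operatorname{diam}F\le H^{-4}$, with (P) and (N). Then for any $p_1\in F$ there are $\tau\in\mathcal T(M)$ and $\lambda:F\to\mathbb R^2$ with $\lambda(p_1)=(X_{p_1},0)$, $d_{\rm par}(\lambda(p),\lambda(q))\le\Lambda_0d(p,q)$ and $\Psi_\tau(\lambda(p))=f(p)$ for all $p,q\in F$.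

The plan is of Whitney type: near $\lambda(p)$ at scale $r$, $\tau$ should look like the local form $S_{p,i}$ with $r_i\approx r$, with $t$ replaced by a label $T$; then glue by a partition of unity. Two things need care. At scales where $(p,i)$ is not flat there is no local form; there $F$ will look like a tight, isolated cluster, and we interpolate over the many scales of the gap. And the labels $T_p$ must absorb the signs.

In this section $C,c,O(\cdot)$ depend only on $L,\kappa$; $\varepsilon$ is small and $h$ large in terms of $L,\kappa$; $\varepsilon':=\varepsilon+1/h$; "flat" means $\varepsilon$-flat. In particular $h\ge2$ and $H^{-1/2}\max(1,L)\le\frac1{16}$, so $H\ge256$. By (N), Lemma 4.2 applies at every flat $(p,i)$ with $p\in F$, $i\ge0$.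

### 7.1 Neighboring local forms agree

**Lemma 7.2.** Let $p,q\in F$, $(p,i),(q,j)$ flat, $i\ge0$, $j\in\{i,i+1\}$, $r=r_i$, $d(p,q)\le r/8$. Then $\sigma_{p,i}=\sigma_{q,j}$, and $\Delta=S_{p,i}-S_{q,j}$ satisfies $|\Delta|\le C\varepsilon r^2$, $|\partial_X\Delta|\le C\varepsilon r$ for $|X-X_p|\le r$, $|t-t_q|\le r^2/4$.

*Proof.* If $|x-x_q|\le r/2$, $|t-t_q|\le r^2/4$, then $(x,t)\in B(p,r)\cap B(q,r_j)$, so $|\Delta(X_f(x,t),t)|\le C\varepsilon r^2$ by (4.3) for both pairs. Write $\Delta=\mathcal P(X)+\gamma(t)$ with $\mathcal P$ a polynomial of degree at most $2$ and $\gamma(t)=G_{p,i}(t-t_p)-G_{q,j}(t-t_q)$.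

**Step 1: the polynomial.** By (4.4) for $(q,j)$, $X_f(x_q\pm r/2,t_q)-X_q=\pm\beta e_1r/2+O(\varepsilon r)$. By continuity $x\mapsto X_f(x,t_q)$, $|x-x_q|\le r/2$, attains all values with $|X-X_q|\le l:=c_1\kappa r/4$. So $Q(y)=\mathcal P(X_q+ly)+\gamma(t_q)$ is $O(\varepsilon r^2)$ on $[-1,1]$. Its coefficients $Q(0)$, $\frac12(Q(1)-Q(-1))$, $\frac12(Q(1)+Q(-1))-Q(0)$ are $O(\varepsilon r^2)$. Hence the coefficients of $\mathcal P+\gamma(t_q)$ in powers of $X-X_q$ are $O(\varepsilon r^2)$, $O(\varepsilon r)$, $O(\varepsilon)$.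

**Step 2: other times.** For $|t-t_q|\le r^2/4$ take $X=X_f(x_q,t)$, so $|X-X_q|\le Lr$. Then $\mathcal P(X)+\gamma(t)=O(\varepsilon r^2)$, and by Step 1 $\mathcal P(X)+\gamma(t_q)=O(\varepsilon r^2)$. Hence $|\gamma(t)-\gamma(t_q)|\le C\varepsilon r^2$. For $|X-X_p|\le r$ we have $|X-X_q|\le(1+L)r$, and the bounds follow.

**Step 3: signs.** If $\sigma_{p,i}\ne\sigma_{q,j}$, then $|\gamma(t_q+r^2/4)-\gamma(t_q)|\ge2\cdot\frac{r^2}{4M_0}$, a contradiction for small $\varepsilon$. $\square$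

### 7.2 Clusters

**Definition (cluster).** A nonempty $C\subset F$ is a cluster if $D_C>H^2d_C$, where $d_C=\operatorname{diam}C$, $D_C=\operatorname{dist}(C,F\setminus C)$, $D_F=\infty$.

For example, if $F=\{p,q,q'\}$ with $d(q,q')=\rho$ and $p$ at distance more than $H^2\rho$ from both, then $\{q,q'\}$ is a cluster. The whole $F$ and all singletons are clusters. Two intersecting clusters are nested: otherwise $d_C\ge D_{C'}>H^2d_{C'}$ and $d_{C'}\ge D_C>H^2d_C$. So the clusters containing $p$ form a chain from $F$ down to $\{p\}$. For $\#C\ge2$, $p\in C$, let $C_p$ be the **child** of $C$ containing $p$: the largest cluster with $p\in C_p\subsetneq C$. The children of $C$ partition $C$. If $C\subsetneq C'$ are clusters, then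
$$D_C\le d_{C'},\qquad d_C<H^{-2}d_{C'}.\tag{7.1}$$

The gap of scales around $C$ is $I_C=\{i\in\mathbb Z:H^{1/2}d_C\le r_i\le H^{-1/2}D_C\}$; put $i_C^-=\inf I_C$, $i_C^+=\sup I_C$. If $\#C\ge2$ and $C\ne F$, then $H^{-1}D_C/d_C>2^h$, so $\#I_C\ge h$. Also $i_F^-=-\infty$, $i^+_{\{p\}}=\infty$. For clusters $C\subsetneq C'$ containing $p$, (7.1) gives $r_{i_C^-}\le H^{-1/2}D_C\le H^{-1/2}d_{C'}\le H^{-1}r_{i_{C'}^+}$, i.e.
$$i_C^--i_{C'}^+\ge h\ge2.\tag{7.2}$$
An index $i$ is **ordinary for $p$** if $i\notin I_C$ for all clusters $C\ni p$.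

**(F1)** *If $i$ is ordinary for $p$, then $i\ge0$ and $(p,i)$ is flat.* It suffices that some $q\in F$ has $d(p,q)\in[H^{-3}r_i,H^3r_i]$, for then $r_i\le H^3H^{-4}\le1$ and (P) applies. If there is none, $C=F\cap B(p,H^{-3}r_i)$ has $d_C\le2H^{-3}r_i$ and $D_C\ge\frac12H^3r_i$. So $C$ is a cluster containing $p$ with $i\in I_C$, a contradiction.

**(F2)** *If $\#C\ge2$, $(p,i_C^+)$ is flat for all $p\in C$. If $C\ne F$, $(p,i_C^-)$ is flat for all $p\in C$. Both indices are $\ge0$.* In the first case $r_{i_C^+}\in[H^{1/2}d_C,2H^{1/2}d_C)$ and some $q\in C$ has $d(p,q)\in[d_C/2,d_C]$. In the second $r_{i_C^-}\in(\frac12H^{-1/2}D_C,H^{-1/2}D_C]$ and some $q\in F\setminus C$ has $d(p,q)\in[D_C,D_C+d_C]\subset[D_C,2D_C]$. The indices are $\ge0$ as $\operatorname{diam}F\le H^{-4}$. Apply (P).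

Fix a total order on $F$ with minimum $p_1$ and let $p_C=\min C$. For $\#C\ge2$ put $s(C)=\sigma_{p_C,i_C^+}$.

**(F3)** *If $\#C\ge2$, $p\in C$, $i_C^+\le i\le i_{C_p}^-$, then $(p,i)$ is flat and $\sigma_{p,i}=s(C)$.* An index strictly between is ordinary for $p$: a cluster containing $p$ either contains $C$, and then has $i^+\le i_C^+<i$, or is contained in $C_p$, and then has $i^-\ge i_{C_p}^->i$. So flatness is (F1), (F2). As $d(p,p_C)\le d_C\le H^{-1/2}r_{i_C^+}\le r_{i_C^+}/8$, Lemma 7.2 gives $\sigma_{p,i_C^+}=s(C)$. Lemma 7.2 with $q=p$, $j=i+1$ propagates the sign.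

So between two consecutive gaps there is one sign, common to the whole cluster. Across a gap nothing is known about the sign.

### 7.3 Labels

We let each cluster place its children in the order dictated by its own sign. Put $T_F=0$,
$$T_{C'}=T_C+s(C)(t_{p_{C'}}-t_{p_C})\quad\text{for }C'\text{ a child of }C,\qquad T_p=T_{\{p\}}.$$
If $C'$ is the child of $C$ containing $p_C$, then $p_{C'}=p_C$; hence $T_{p_C}=T_C$. For $p\in C$, summing over the chain of clusters and using (7.1),
$$|T_p-T_{p_C}|\le\sum_{\{p\}\subset C'\subset C}d_{C'}^2\le2d_C^2.\tag{7.3}$$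
If $C$ is the smallest cluster containing both $p\ne q$, then
$$|(T_p-T_q)-s(C)(t_p-t_q)|\le6H^{-4}d(p,q)^2.\tag{7.4}$$
Indeed $T_{C_p}-T_{C_q}=s(C)(t_{p_{C_p}}-t_{p_{C_q}})$, and by (7.3) the remaining errors are at most $3d_{C_p}^2+3d_{C_q}^2$. Since $q\notin C_p$, $d_{C_p}\le H^{-2}D_{C_p}\le H^{-2}d(p,q)$; likewise for $C_q$.

Let $\lambda(p)=(X_p,T_p)$. Since $p_F=p_1$, $\lambda(p_1)=(X_{p_1},0)$.

**(F4)** *$\lambda$ is $\Lambda_0$-bilipschitz on $F$, $\Lambda_0=\Lambda_0(L,\kappa)$.* Let $d=d(p,q)>0$. The upper bound follows from $|X_p-X_q|\le Ld$ and (7.4). Let $c_3=(c_1\kappa/8L)^2<1$. If $|t_p-t_q|\ge c_3d^2$, then $|T_p-T_q|\ge c_3d^2/2$ by (7.4) for $h$ large. Otherwise $|x_p-x_q|=d$; take $i$ with $d\le r_i<2d$. Then $i\ge0$, $(p,i)$ is flat by (P), and $q\in B(p,r_i)$. By (4.4), $|X_q-X_f(x_p,t_q)|\ge c_1\kappa d-2\varepsilon d$, while $|X_f(x_p,t_q)-X_p|\le L\sqrt{c_3}\,d=c_1\kappa d/8$. So $|X_p-X_q|\ge c_1\kappa d/2$ for small $\varepsilon$.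

### 7.4 Approximants at all scales

For $p\in F$ and flat $(p,i)$, $i\ge0$, let $\hat G_{p,i}(\theta)=G_{p,i}(\sigma_{p,i}\theta)$, which is increasing, $M_0$-bilipschitz, with $\hat G_{p,i}(0)=0$, and
$$A_{p,i}(X,T)=\tau_p-Y_p(X-X_p)-\tfrac12m_{p,i}(X-X_p)^2+\hat G_{p,i}(T-T_p)=S_{p,i}\big(X,t_p+\sigma_{p,i}(T-T_p)\big).$$
By (7.2) each $i$ lies in at most one $I_C$ with $C\ni p$. For all $p\in F$, $i\in\mathbb Z$ define $\mathcal A_{p,i}$ as follows.

* If $i$ is ordinary for $p$: $\mathcal A_{p,i}=A_{p,i}$.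
* If $i\in I_C$, $p\in C$: $\mathcal A_{p,i}=\tau_{p_C}-Y_{p_C}(X-X_{p_C})-\frac12m_{C,i}(X-X_{p_C})^2+\hat G_{C,i}(T-T_{p_C})$. Here $(m_{C,i},\hat G_{C,i})$ interpolates linearly in $i$ between $(m_{p_C,i_C^-},\hat G_{p_C,i_C^-})$ and $(m_{p_C,i_C^+},\hat G_{p_C,i_C^+})$ if $\#C\ge2$, $C\ne F$; it is constantly $(m_{p_F,i_F^+},\hat G_{p_F,i_F^+})$ if $C=F$, and constantly $(m_{p,i_C^-},\hat G_{p,i_C^-})$ if $C=\{p\}$.

The pairs used are flat by (F1), (F2). Interpolation across the gap is harmless precisely because all the $\hat G$ are increasing. All $\mathcal A_{p,i}$ satisfy $|\partial_X^2\mathcal A_{p,i}|\le1/\kappa$ and are, in $T$, piecewise linear with finitely many pieces and slopes in $[M_0^{-1},M_0]$. Let $B^*(p,r)=\{|X-X_p|\le r/8,\ |T-T_p|\le r^2/64\}$.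

**Lemma 7.3.** On $B^*(p,r_i)$ the following functions $\Delta$ satisfy $|\Delta|\le C\varepsilon'r_i^2$, $|\partial_X\Delta|\le C\varepsilon'r_i$: (i) $\mathcal A_{p,i}-\mathcal A_{p,i+1}$; (ii) $\mathcal A_{p,i}-\mathcal A_{q,i}$ if $q\in F$, $d(p,q)\le r_i/8$.

*Proof.* **Claim (translating Lemma 7.2 into labels).** Let $(p,i),(q,j)$ be flat, $i\ge0$, $j\in\{i,i+1\}$, $d(p,q)\le r_i/8$, so $\sigma:=\sigma_{p,i}=\sigma_{q,j}$. If $|t_p-t_q-\sigma(T_p-T_q)|\le8H^{-1}r_i^2$, then $A_{p,i}-A_{q,j}$ satisfies the bounds at all $(X,T)$ with $|X-X_p|\le r_i/2$ and ($|T-T_p|\le r_i^2/16$ or $|T-T_q|\le r_i^2/16$). Indeed $A_{p,i}(X,T)=S_{p,i}(X,t)$ and $A_{q,j}(X,T)=S_{q,j}(X,t')$ with $t=t_p+\sigma(T-T_p)$, $t'=t_q+\sigma(T-T_q)$, and $|t-t'|\le8H^{-1}r_i^2\le r_i^2/32$. In the first case $|t-t_q|\le r_i^2/16+r_i^2/64$, in the second $|t-t_q|\le r_i^2/16+r_i^2/32$. So $|t-t_q|\le r_i^2/4$ and Lemma 7.2 bounds $S_{p,i}(X,t)-S_{q,j}(X,t)$. Replacing $t$ by $t'$ in the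 second function changes it by an amount independent of $X$, of modulus at most $8M_0H^{-1}r_i^2\le C\varepsilon'r_i^2$.

**Part (ii).** If $i\in I_C$ with $p\in C$, then $d(p,q)\le r_i/8<D_C$, so $q\in C$ and $\mathcal A_{p,i}=\mathcal A_{q,i}$. By symmetry the remaining case is $i$ ordinary for both. Let $C$ be the smallest cluster containing $p$ with $i_C^+<i$; it exists since $i\notin I_F$, and $\#C\ge2$ since $i^+_{\{p\}}=\infty$. Then $i_{C_p}^+\ge i\notin I_{C_p}$, so $i_C^+<i<i_{C_p}^-$ and $\sigma_{p,i}=s(C)$ by (F3). If $q\in C_p$: $r_i>r_{i_{C_p}^-}>\frac12H^{-1/2}D_{C_p}\ge\frac12H^{3/2}d_{C_p}$ when $C_p\neq\{p\}$, and $d_{C_p}=0$ otherwise, so by (7.3) $|t_p-t_q|+|T_p-T_q|\le5d_{C_p}^2\le20H^{-3}r_i^2$. If $q\notin C_p$: since $d(p,q)\le r_i/8$ and $r_i<r_{i_C^+}\le H^{-1/2}D_C$, we have $q\in C$. So $C$ is the smallest common cluster and (7.4) applies, with $s(C)=\sigma_{p,i}$. In both cases the Claim applies, with $j=i$.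

**Part (i).** *Both $i,i+1$ ordinary for $p$*: use the Claim with $q=p$.

*Both in $I_C$*: if $C=F$ or $\#C=1$ the difference is $0$. Otherwise consecutive $m_{C,\cdot}$ differ by at most $\frac2{\kappa(h-1)}$, and consecutive $\hat G_{C,\cdot}(\theta)$ by at most $\frac{M_0|\theta|}{h-1}$. On $B^*(p,r_i)$ we have $|X-X_{p_C}|\le r_i/8+Ld_C\le r_i$ and $|T-T_{p_C}|\le r_i^2/64+2d_C^2\le r_i^2$.

*$i\in I_C$, $i+1$ ordinary*: then $i=i_C^+$, $\#C\ge2$, $\mathcal A_{p,i}=A_{p_C,i}$ and $\mathcal A_{p,i+1}=A_{p,i+1}$, both from flat pairs. Moreover $d(p,p_C)\le d_C\le H^{-1/2}r_i\le r_i/8$ and $|t_p-t_{p_C}|+|T_p-T_{p_C}|\le3d_C^2\le3H^{-1}r_i^2$. Use the Claim for $(p_C,i),(p,i+1)$: on $B^*(p,r_i)$, $|X-X_{p_C}|\le r_i/8+LH^{-1/2}r_i\le r_i/2$ and $|T-T_p|\le r_i^2/16$.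

*$i$ ordinary, $i+1\in I_C$*: then $i+1=i_C^-$, $C\ne F$, $\mathcal A_{p,i+1}=A_{p_C,i+1}$ and $d_C\le H^{-1/2}r_{i+1}$. So $d(p,p_C)\le r_i/8$ and $|t_p-t_{p_C}|+|T_p-T_{p_C}|\le3H^{-1}r_i^2$. Here $i\ge0$ and $(p,i)$ is flat by (F1). Use the Claim for $(p,i),(p_C,i+1)$, on $|X-X_p|\le r_i/2$, $|T-T_p|\le r_i^2/16$.

*$i\in I_{C'}$, $i+1\in I_C$, $C\ne C'$*: impossible by (7.2), the larger cluster having the smaller indices. $\square$

### 7.5 Gluing: end of the proof of Proposition 7.1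

Let $F^*=\lambda(F)$ and $\rho(v)=d_{\rm par}(v,F^*)$, a $1$-Lipschitz function for $d_{\rm par}$.

**Step 1: a partition of unity adapted to $\rho$.** Take a maximal (hence countable) family $\{v_k\}\subset\mathbb R^2\setminus F^*$ with the balls $B(v_k,\rho_k/100)$ disjoint, $\rho_k=\rho(v_k)$. For $v\notin F^*$, maximality gives $k$ with $d_{\rm par}(v,v_k)\le(\rho(v)+\rho_k)/100$. As $\rho(v)\le\rho_k+d_{\rm par}(v,v_k)$, $\rho(v)\le\frac{1.01}{0.99}\rho_k$ and so $d_{\rm par}(v,v_k)\le\rho_k/40$. Thus the $B(v_k,\rho_k/40)$ cover $\mathbb R^2\setminus F^*$. On $B(v_k,\rho_k/20)$ we have $|\rho(v)-\rho_k|\le\rho_k/20$, i.e. $\frac{20}{21}\rho(v)\le\rho_k\le\frac{20}{19}\rho(v)$. If $B(v_k,\rho_k/20)$ meets $B(v,\rho(v)/1000)$, then $\rho_k$ is comparable to $\rho(v)$ and $B(v_k,\rho_k/100)\subset B(v,\rho(v))$. These balls are disjoint with measure $4(\rho_k/100)^3\ge c\rho(v)^3$, so their number is bounded by an absolute constant. Fix a smooth $b:\mathbb R^2\to[0,1]$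 with $b=1$ on $B(0,\frac1{40})$, $\operatorname{supp}b\subset B(0,\frac1{20})$. With $v_k=(X_k,T_k)$ put $b_k(X,T)=b((X-X_k)/\rho_k,(T-T_k)/\rho_k^2)$, $\Sigma=\sum_kb_k$, $\chi_k=b_k/\Sigma$. The sum is locally finite on $\mathbb R^2\setminus F^*$, $1\le\Sigma\le C$, and $b_k,\Sigma$ have $|\partial_X\cdot|\le C\rho^{-1}$, $|\partial_X^2\cdot|+|\partial_T\cdot|\le C\rho^{-2}$. By the quotient rule $\{\chi_k\}$ is a smooth partition of unity on $\mathbb R^2\setminus F^*$ with $\operatorname{supp}\chi_k\subset B(v_k,\rho_k/20)$ and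
$$|\partial_X\chi_k|\le C\rho^{-1},\qquad|\partial_X^2\chi_k|+|\partial_T\chi_k|\le C\rho^{-2}.$$

**Step 2: definition of $\tau$.** Let $p_k\in F$ be such that $\lambda(p_k)$ is nearest to $v_k$ (an index here, not to be confused with the base point $p_1$ of the statement), let $i_k\in\mathbb Z$ satisfy $r_{i_k}\le64\Lambda_0\rho_k<2r_{i_k}$, and $\tau_k=\mathcal A_{p_k,i_k}$. Set $\tau=\sum_k\chi_k\tau_k$ on $\mathbb R^2\setminus F^*$.

**Step 3: overlapping approximants are close.** Let $v\in\operatorname{supp}\chi_k\cap\operatorname{supp}\chi_l$. Then $\rho_k/\rho_l\le\frac{21}{19}<2$ and vice versa, so $|i_k-i_l|\le1$. Also $r_{i_k},r_{i_l}\ge30\Lambda_0\rho(v)$, and $d_{\rm par}(v,\lambda(p_k))\le\frac{21}{20}\rho_k\le1.2\rho(v)$, likewise for $l$. So by (F4) $d(p_k,p_l)\le2.4\Lambda_0\rho(v)\le\min(r_{i_k},r_{i_l})/8$, and $v\in B^*(p_k,r)\cap B^*(p_l,r)$ for $r=r_{i_k}$ and $r=r_{i_l}$. By Lemma 7.3 (if $i_k\ne i_l$, one application of (i) at the center $p_k$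 to pass between the indices $i_k$ and $i_l$; then (ii) at index $i_l$), and since $r_{i_k},r_{i_l}\le C\rho(v)$,
$$|\tau_k-\tau_l|(v)\le C\varepsilon'\rho(v)^2,\qquad|\partial_X(\tau_k-\tau_l)|(v)\le C\varepsilon'\rho(v).$$

**Step 4: derivatives of $\tau$ off $F^*$.** Fix $l$ with $v\in\operatorname{supp}\chi_l$. Since $\sum_k\chi_k=1$, at $v$
$$\partial_X^2\tau=\sum\chi_k\partial_X^2\tau_k+2\sum\partial_X\chi_k\,\partial_X(\tau_k-\tau_l)+\sum\partial_X^2\chi_k(\tau_k-\tau_l)=O(1),$$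
$$\partial_T\tau=\sum\chi_k\partial_T\tau_k+\sum\partial_T\chi_k(\tau_k-\tau_l)\in[M_0^{-1}-C\varepsilon',M_0+C\varepsilon'],$$
the latter for all but countably many $T$ on each vertical line. Choose $\varepsilon$ small and $h$ large so that $C\varepsilon'\le1/(2M_0)$; this is possible because $C$ depends only on $L,\kappa$.

**Step 5: across $F^*$.** If $v\in\operatorname{supp}\chi_k$ is close enough to $\lambda(p)$, then $d_{\rm par}(v,\lambda(p_k))\le1.2\rho(v)$ forces $p_k=p$, and $r_{i_k}\le C\rho(v)$ is so small that $i_k\in I_{\{p\}}$. So near $\lambda(p)$, $\tau=\mathcal A_{p,i}$ with $i\in I_{\{p\}}$, one fixed function. Hence $\tau$ extends across $F^*$ with $\tau(\lambda(p))=\tau_p$, $\partial_X\tau(\lambda(p))=-Y_p$, that is, $\Psi_\tau(\lambda(p))=f(p)$. Thus $\tau(\cdot,T)\in C^2$ with $|\partial_X^2\tau|\le C$, and $\tau(X,\cdot)$ is locally Lipschitz with derivative in $[\frac1{2M_0},2M_0]$ off a countable set. So $\tau\in\mathcal T(M)$ with $M=M(L,\kappa)$.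 $\square$

### 7.6 Infinite sets

**Corollary 7.4.** Let $F\subset P$ be any set with $\operatorname{diam}F\le H^{-4}$ satisfying (P) and (N), with $\varepsilon,h,M$ as in Proposition 7.1. Then $f(F)\subset\Gamma_\tau$ for some $\tau\in\mathcal T(M)$.

*Proof.* If $\#F\le1$, use a left translate of $\mathbb W=\Gamma_\tau$, $\tau(X,T)=T$ (Lemma 1.1). Otherwise let $\{q_1,q_2,\dots\}\subset F$ be countable (repetitions allowed) and dense in $F$ with $q_1\ne q_2$. Properties (P), (N) pass to subsets. Apply Proposition 7.1 to $\{q_1,\dots,q_n\}$, $n\ge2$, with $p_1=q_1$, obtaining $\tau_n,\lambda_n$. At $(X_{q_1},0)$ we have $\tau_n=\tau_{q_1}$ and $\partial_X\tau_n=-Y_{q_1}$. The functions $\partial_X\tau_n$ are $M$-Lipschitz in $X$ and satisfy (1.6), uniformly in $n$, so they are locally bounded and equicontinuous. Hence the $\tau_n$ are uniformly locally Lipschitz in $X$ and $M$-Lipschitz in $T$, so they too are locally bounded and equicontinuous. Each sequence $(\lambda_n(q_m))_{n\ge\max(m,2)}$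 is bounded, as $d_{\rm par}(\lambda_n(q_m),(X_{q_1},0))\le\Lambda_0d(q_m,q_1)$. By Arzelà–Ascoli and a diagonal argument, along a subsequence $\tau_n\to\tau$, $\partial_X\tau_n\to\partial_X\tau$ locally uniformly, $\tau\in\mathcal T(M)$, and $\lambda_n(q_m)\to\lambda(q_m)$ for all $m$. So $\Psi_\tau(\lambda(q_m))=f(q_m)$. Since $\Gamma_\tau$ is closed (a bilipschitz image of a complete space) and $f$ is continuous, $f(F)\subset\Gamma_\tau$. $\square$

## 8. Proofs of Theorems 2, 3 and 1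

**Proof of Theorem 2.** Rotate so that $\mathbb W=\{(x,0,u)\}$. Replacing $f$ by $(x,t)\mapsto\delta_{1/r}f(x_p+rx,t_p+r^2t)$, which is $L$-bilipschitz, we may take $B=B_0$: the family $\{\Gamma_\tau:\tau\in\mathcal T(M)\}$ is dilation invariant by Lemma 1.1, and projected areas scale by $r^3$. Let $\kappa=\kappa(L,\delta)$ be as in Proposition 6.1, then $\varepsilon\le\kappa$, $h$, $M$ as in Proposition 7.1 for $L,\kappa$; they depend only on $L,\delta$. Proposition 6.1 with these $\varepsilon,h$ gives Borel sets $F_1,\dots,F_N$, $N=N(L,\delta)$, with (P), (N), diameter at most $H^{-4}$ and leftover projection at most $\delta$. Corollary 7.4 gives $\tau_j\in\mathcal T(M)$ with $f(F_j)\subset\Gamma_{\tau_j}$. By Lemma 1.1 the $\Gamma_{\tau_j}$ are intrinsic bilipschitz graphs over $\mathbb W$ with constants depending only on $L,\delta$. $\square$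

**Proof of Theorem 3(i).** Let $x=f(p)$. Then $E\cap B(x,r)\subset f(B(p,Lr))$. Apply Theorem 2 to $B(p,Lr)$ with $\delta=\min\{\vartheta/(2L^3),\frac12\}$. We have
$$\pi_{\mathbb W}(E\cap B(x,r))\subset\pi_{\mathbb W}f\Big(B(p,Lr)\setminus\bigcup_jF_j\Big)\cup\bigcup_j\pi_{\mathbb W}\big(f(F_j)\cap B(x,r)\big),$$
and the first set on the right has measure at most $\delta L^3r^3\le\vartheta r^3/2$. So some $j$ has $\mathcal L^2(\pi_{\mathbb W}(f(F_j)\cap B(x,r)))\ge\vartheta r^3/(2N)$. By the first part of Lemma 1.2, $|F_j\cap f^{-1}(B(x,r))|\ge\vartheta r^3/(8L^3N)$, and by the second part $\mathcal H^3(E\cap\Gamma_j\cap B(x,r))\ge c(L)\vartheta r^3/N$. $\square$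

**Proof of Theorem 3(ii).** **Step 1: projected area is a measure on $\Gamma$.** First, $\phi$ is continuous. For $p=w\phi(w)$, $q=w'\phi(w')$,
$$p^{-1}q=\big[\phi(w)^{-1}w^{-1}w'\phi(w)\big]\cdot\big[\phi(w)^{-1}\phi(w')\big],$$
where the first bracket is in $\mathbb W$, because $\mathbb W$ is normal, and the second in $\mathbb V$. As $w'\to w$, $\pi_{\mathbb W}(p^{-1}q)\to0$, so $\|\phi(w)^{-1}\phi(w')\|=\|\pi_{\mathbb V}(p^{-1}q)\|\to0$. Hence $\pi_{\mathbb W}|_\Gamma$ is a homeomorphism onto $\mathbb W$, and $\mu(A):=\mathcal L^2(\pi_{\mathbb W}(A))$ is a measure on Borel subsets of $\Gamma$, outer regular since $\mathcal L^2$ is.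

**Step 2: lower bound on balls.** Let $p\in\Gamma$. By (1.3), $p^{-1}\Gamma$ is again an intrinsic Lipschitz graph over all of $\mathbb W$ with constant $\alpha$, and $\mathcal L^2$ of projections is preserved; so assume $p=0\in\Gamma$. Each $w\in\mathbb W$ with $\|w\|\le\rho/(1+\alpha)$ is the projection of $w\phi(w)\in\Gamma$ with $\|w\phi(w)\|\le(1+\alpha)\|w\|\le\rho$. So $\mu(\Gamma\cap B(p,\rho))\ge c(\alpha)\rho^3$ for $p\in\Gamma$, $\rho>0$.

**Step 3: $\mathcal H^3\le C(\alpha)\mu$ on Borel sets $A\subset\Gamma$ with $\mu(A)<\infty$.** Let $O\supset A$ be relatively open in $\Gamma$ with $\mu(O)\le\mu(A)+\epsilon$. By the $5r$-covering lemma, from arbitrarily small balls centered on $A$ whose intersections with $\Gamma$ lie in $O$, we extract disjoint balls $B(a_j,\rho_j)$ with $A\subset\bigcup B(a_j,5\rho_j)$. Then $\sum(10\rho_j)^3\le C(\alpha)\sum\mu(\Gamma\cap B(a_j,\rho_j))\le C(\alpha)\mu(O)$. Letting the radii and then $\epsilon$ tend to $0$, $\mathcal H^3(A)\le C(\alpha)\mu(A)$.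

Take $A=E\cap\Gamma\cap B(x,r)$, which is bounded and Borel ($E$ is closed). Then $\theta r^3\le\mathcal H^3(A)\le C(\alpha)\mathcal L^2(\pi_{\mathbb W}(E\cap B(x,r)))$. $\square$

**Proof of Theorem 1.** Let $x=f(p)\in E$, $r>0$. By Lemma 5.1 applied to $B(p,r/L)$, whose image lies in $E\cap B(x,r)$, there is $\mathbb W$ with $\mathcal L^2(\pi_{\mathbb W}(E\cap B(x,r)))\ge c_2L^{-3}r^3$. Theorem 3(i) with $\vartheta=c_2L^{-3}$ yields a graph $\Gamma$ over $\mathbb W$ with $\mathcal H^3(E\cap\Gamma\cap B(x,r))\ge\theta r^3$; after a rotation it is some $\Gamma_\tau$ with $\tau\in\mathcal T(M)$, $M=M(L)$. By Lemma 1.1 its intrinsic Lipschitz constant is at most $C$, and it is the image of $P$ under a $C$-bilipschitz map. Since $\mathbb W$ with the restricted metric is $17^{1/4}$-bilipschitz to $P$, $\Gamma$ is also a $C'$-bilipschitz image of $\mathbb W$. All constants depend only on $L$. $\blacksquare$
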